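\title{Failure of uniqueness for Fourier interpolation at the perturbed nodes $\sqrt{k+\varepsilon_k}$}

\begin{abstract}
An even Schwartz function on $\mathbb R$ is determined by its values and the values of its Fourier transform at the points $\sqrt n$. We show that this uniqueness does not survive perturbations of the nodes that are slightly larger than $k^{-1/2}$ in the variable $x^2$. For every positive sequence $\Omega_k\to\infty$ we construct a real, even, nonzero Schwartz function $f$ with $\widehat f=f$ that vanishes at $0$ and at points $\sqrt{k+\varepsilon_k}$, $k\ge1$, with $|\varepsilon_k|\le\Omega_kk^{-1/2}$ and $|\varepsilon_k|\le\frac14$. This disproves a conjecture on perturbations of size $\delta k^{-a}$ for every $a<\frac12$. The function is built from two bounded self-dual waves $\cos(2\pi\eta x)\sin(\pi x^2)$, a slowly decaying analytic envelope, and small corrections at nonresonant frequencies.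
\end{abstract}

\section{Introduction}

Let $\mathcal S_{\mathrm{even}}(\mathbb R)$ be the space of even Schwartz functions on $\mathbb R$, and let
\[
\widehat f(\xi)=\int_{\mathbb R}f(x)e^{-2\pi ix\xi}\,dx .
\]
A theorem of Radchenko and Viazovska states that every $f\in\mathcal S_{\mathrm{even}}(\mathbb R)$ is determined by the numbers $f(\sqrt n)$ and $\widehat f(\sqrt n)$, $n=0,1,2,\dots$, and that there are even Schwartz functions $a_n$ with
\begin{equation}\label{eq:RV}
f(x)=\sum_{n\ge0}a_n(x)f(\sqrt n)+\sum_{n\ge0}\widehat{a_n}(x)\widehat f(\sqrt n).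
\end{equation}
Is this uniqueness a property of the exact points $\sqrt n$, or does it persist when they are moved? Consecutive nodes $\sqrt k$ and $\sqrt{k+1}$ are about $\frac1{2\sqrt k}$ apart, and $\sqrt{k+\varepsilon}-\sqrt k\approx\frac{\varepsilon}{2\sqrt k}$. So if the $k$th node is moved to $\sqrt{k+\varepsilon_k}$, the number $\varepsilon_k$ measures the displacement in units of the local gap. One expects small displacements to be harmless. If $f$ and $\widehat f$ vanish at the moved nodes, then $f(\sqrt k)=f(\sqrt k)-f(\sqrt{k+\varepsilon_k})$, and likewise for $\widehat f$; inserting this into \eqref{eq:RV} writes $f$ as the image of itself under a linear map that carries the small factors $\varepsilon_k$, and if that map is a contraction in some norm, then $f=0$. The following conjecture, the weak form of the conjecture on maximal perturbations posed in \cite{RS}, asserts that any power decay of $\varepsilon_k$ is enough.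

\begin{quote}
\textbf{Conjecture.} For every $a>0$ there is $\delta>0$ with the following property. Let $(\varepsilon_k)_{k\ge1}$ be real numbers with $|\varepsilon_k|\le\delta k^{-a}$ for all $k$, and let $f,g\in\mathcal S_{\mathrm{even}}(\mathbb R)$ be real-valued. If $f=g$ and $\widehat f=\widehat g$ at $0$ and at every point $\sqrt{k+\varepsilon_k}$, $k\ge1$, then $f\equiv g$.
\end{quote}

We prove that the conjecture is false.

\begin{theorem}\label{thm:main}
Let $(\Omega_k)_{k\ge1}$ be any sequence of positive numbers with $\Omega_k\to\infty$. There are real numbers $\varepsilon_k$ with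
\[
|\varepsilon_k|\le\Omega_k\,k^{-1/2},\qquad|\varepsilon_k|\le\tfrac14\qquad(k\ge1)
\]
and a real-valued $f\in\mathcal S_{\mathrm{even}}(\mathbb R)$, $f\not\equiv0$, with $\widehat f=f$, such that $f(0)=0$ and $f(\sqrt{k+\varepsilon_k})=0$ for all $k\ge1$.
\end{theorem}

\begin{corollary}
For every $a\in(0,\frac12)$ and every $\delta>0$ there is a real sequence with $|\varepsilon_k|\le\delta k^{-a}$ for which uniqueness fails. In particular the conjecture is false.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} with $\Omega_k=\delta k^{1/2-a}$. The functions $f$ and $g\equiv0$ agree at all the nodes, and so do $\widehat f=f$ and $\widehat g=0$, but $f\not\equiv g$.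
\end{proof}

The case $a\ge\frac12$ with small $\delta$ is not addressed here. The proof is self-contained and does not use \eqref{eq:RV}.

The starting point is that uniqueness at the nodes $\sqrt n$ depends on decay: there are bounded functions that vanish at every $\sqrt n$ and equal their own Fourier transform (Section~\ref{sec:dual}). The question becomes how much decay a displacement of the zeros can buy. Section~\ref{sec:idea} computes the exchange rate on a single such function, finds the obstruction that stops this simplest attempt, and explains how a second function removes it. Sections~\ref{sec:trig}--\ref{sec:end} contain the proof.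

\section{Self-dual functions and resonant frequencies}\label{sec:dual}

If $\widehat f=f$, the conditions on $\widehat f$ repeat those on $f$. We therefore want a supply of self-dual functions whose zeros we can locate near $\sqrt k$, that is, functions of the form $A\sin(\pi x^2)+B\cos(\pi x^2)$ with $B$ much smaller than $A$.

Let $\varphi$ be a smooth function on $\mathbb R$ all of whose derivatives grow at most polynomially. The \emph{multiplier} $\varphi(D)$ with \emph{symbol} $\varphi$ is defined by $\widehat{\varphi(D)g}=\varphi\,\widehat g$; it maps the Schwartz space $\mathcal S(\mathbb R)$ to itself, and $\frac{d}{dx}$ has symbol $2\pi i\xi$. We use four standard facts.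
\begin{itemize}
\item[(F1)] $\widehat{\overline g}(\xi)=\overline{\widehat g(-\xi)}$. Hence a multiplier with real even symbol maps real functions to real functions and even functions to even functions, and it commutes with $\operatorname{Re}$.
\item[(F2)] Call $g$ \emph{Hermitian} if $g(-x)=\overline{g(x)}$. This holds if and only if $\widehat g$ is real, so Hermitian functions are preserved by real linear combinations and by multipliers with real symbol. If $g$ is Hermitian and $\zeta\in\mathbb R$, then $\operatorname{Re}(ge^{2\pi i\zeta x})$ is even.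
\item[(F3)] The Fourier transform of $re^{2\pi i\zeta x}$ is $\widehat r(\xi-\zeta)$, so $\varphi(D)(re^{2\pi i\zeta x})=e^{2\pi i\zeta x}\,\varphi(\zeta+D)r$.
\item[(F4)] For real $c\ne0$, the Fourier transform and the inverse Fourier transform of the tempered distribution $e^{i\pi cx^2}$ both equal $|c|^{-1/2}e^{i\pi\operatorname{sgn}(c)/4}e^{-i\pi\xi^2/c}$.
\end{itemize}
Put
\[
\ell(\xi)=\frac\pi2\Big(\frac54-\xi^2\Big),\qquad L=\ell(D),
\]
and write $\cos L$, $\sin L$, $e^{\pm iL}$ for the multipliers with symbols $\cos\ell$, $\sin\ell$, $e^{\pm i\ell}$.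

\begin{lemma}\label{lem:dual}
Let $R\in\mathcal S(\mathbb R)$ be real and even, and put $A=(\cos L)R$ and $B=-(\sin L)R$. Then $A$ and $B$ are real and even, and
\[
F=A\sin(\pi x^2)+B\cos(\pi x^2)
\]
is a real even Schwartz function with $\widehat F=F$.
\end{lemma}

\begin{proof}
By (F1), $A$ and $B$ are real and even. Let $G=e^{i\pi x^2}e^{-iL}R=e^{i\pi x^2}(A+iB)$. It is even and Schwartz, and $F=\operatorname{Im}G$. For $g\in\mathcal S(\mathbb R)$, (F4) gives
\[
\widehat{e^{i\pi x^2}g}(\xi)=e^{i\pi/4}\int_{\mathbb R}e^{-i\pi(\xi-y)^2}\widehat g(y)\,dy=e^{i\pi/4}e^{-i\pi\xi^2}\big(e^{-i\pi D^2}g\big)(\xi).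
\]
Take $g=e^{-iL}R$. Since $-\pi y^2-\ell(y)=-\frac{5\pi}4+\ell(y)$, we have $e^{-i\pi D^2}e^{-iL}=e^{-5\pi i/4}e^{iL}$, and so
\[
\widehat G=e^{i\pi/4}e^{-5\pi i/4}\,e^{-i\pi\xi^2}e^{iL}R=-e^{-i\pi\xi^2}(A-iB)=-\overline G .
\]
By (F1) and evenness, $\widehat{\overline G}(\xi)=\overline{\widehat G(-\xi)}=-G(\xi)$. Hence $\widehat F=(-\overline G+G)/2i=F$.
\end{proof}

The operator $e^{-iL}$ splits the phase $e^{-i\pi D^2}$ evenly between $G$ and $\widehat G$, and the constant $\frac54$ makes the remaining factor equal to $-1$.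

To compute $A$ and $B$ when $R$ is a slowly varying amplitude times a wave of frequency $\zeta\in\mathbb R$, let $V_\zeta$ be the multiplier with the real symbol $\ell(\zeta+\xi)-\ell(\zeta)=-\pi\zeta\xi-\frac\pi2\xi^2$, that is,
\[
V_\zeta=\frac{i\zeta}2\frac d{dx}+\frac1{8\pi}\frac{d^2}{dx^2}.
\]
By (F3), for $\varphi=\sin$, $\cos$ or $e^{\pm i\,\cdot}$,
\begin{equation}\label{eq:mod}
\varphi(L)\big(re^{2\pi i\zeta x}\big)=e^{2\pi i\zeta x}\,\varphi\big(\ell(\zeta)+V_\zeta\big)r ,
\end{equation}
where $\varphi(\lambda+V_\zeta)$ has symbol $\varphi(\lambda-\pi\zeta\xi-\frac\pi2\xi^2)$. If $r$ varies slowly, $V_\zeta r$ is small, and the wave contributes about $-\sin\ell(\zeta)\,re^{2\pi i\zeta x}$ to $B$. We call $\zeta$ \emph{resonant} if $\sin\ell(\zeta)=0$, that is, if $\zeta^2\in\frac54+2\mathbb Z$.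

A resonant wave with constant amplitude has $B=0$ and gives the bounded functions announced in the introduction. Directly: by (F4) and translation, the Fourier transform of $e^{i\pi x^2}e^{\pm2\pi i\eta x}$ is $e^{i\pi(1/4-\eta^2)}e^{-i\pi\xi^2}e^{\pm2\pi i\eta\xi}$. For resonant $\eta$ the constant is $-1$, so $G=e^{i\pi x^2}\cos(2\pi\eta x)$ satisfies $\widehat G=-\overline G$, and as in the lemma the function $\operatorname{Im}G=\cos(2\pi\eta x)\sin(\pi x^2)$ is its own Fourier transform. It vanishes at every $\sqrt n$.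

\section{The idea: one wave, then two}\label{sec:idea}

This section is a leading-order computation that motivates the construction; the proof does not rely on it. Let $\eta=\sqrt5/2$, so that $\ell(\eta)=0$, let $\theta=2\pi\eta x$ and $p(x)=\cos\theta$. Take $R=sp$, where the envelope $s>0$ is even, decreases on $(0,\infty)$, and varies slowly: $s'/s$ has small size $w(x)$, and each further derivative costs another factor $w$.

\subsection*{The exchange rate.} Keeping only $s$ and $s'$, we have $e^{-iV_{\pm\eta}}s\approx s-iV_{\pm\eta}s\approx s\pm\frac\eta2s'$. By \eqref{eq:mod}, $A+iB=e^{-iL}R\approx s\cos\theta+\frac{i\eta}2s'\sin\theta$, that is,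
\begin{equation}\label{eq:heur}
A\approx sp,\qquad B\approx-\frac{s'}{4\pi}\,p' .
\end{equation}
At $x=\sqrt{k+t}$ we have $(-1)^kF=A\sin\pi t+B\cos\pi t$, which vanishes when $\tan\pi t=-B/A$. Where $|p|$ is not small, this gives a zero with $|t|$ of order $w(\sqrt k)$. So the displacement of the $k$th zero is comparable to the logarithmic rate of decay at $x=\sqrt k$. If $x|s'/s|\to\infty$, however slowly, then $s$ decays faster than every power, while $|s'/s|\le\delta/x$ for $x\ge1$ forces $s(x)\ge s(1)x^{-\delta}$. This is the origin of the scale $\Omega_kk^{-1/2}$.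

\subsection*{The difficulty.} Each large zero $x_0$ of $p$ has a node $\sqrt k$ within distance $O(1/x_0)$, and $x$ moves by $O(1/x_0)$ as $t$ ranges over $[-\frac14,\frac14]$. On this range $|A|=O(s/x_0)$ to leading order, whereas $|B|$ has size $ws\gg s/x_0$, because $|p'|$ is maximal where $p$ vanishes. So $F$ has no zero near this node.

The remedy is to change $B$. A nonresonant wave with amplitude $r$ of size $ws$ adds $-\sin\ell(\zeta)\,re^{2\pi i\zeta x}$ to $B$, which can be prescribed at will, and it changes $A$ only by a relative amount $O(w)$. What should $B$ be near a zero of $p$? There $A(\sqrt{k+t})\approx A(\sqrt k)+sp'\frac{t}{2\sqrt k}$, so for small $t$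
\[
(-1)^kF\approx q_2t^2+q_1t+q_0,\qquad q_2=\frac{\pi sp'}{2\sqrt k},\quad q_1=\pi A(\sqrt k),\quad q_0=B(\sqrt k).
\]
Say $p'>0$. We have no control over $q_1$. If $q_0>0$ and $q_1=0$, the quadratic has no real zero, no matter how small $q_0$ is. If $q_0<0$ and $\tau^2\ge|q_0|/q_2$, its values at $\pm\tau$ have sum $2q_2\tau^2+2q_0\ge0$, so it has a zero in $[-\tau,\tau]$ whatever $q_1$ is. Thus near a zero of $p$ we need $B$ to have the \emph{sign opposite to} $p'$, and, for $\tau$ of order $w$, size at most of order $sw^2/x$. The term in \eqref{eq:heur} is too large and, since $s'<0$, has the wrong sign.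

\subsection*{One wave does not suffice.} The harmonic $m\eta$ is resonant exactly when $m$ is odd (Lemma~\ref{lem:res}). A correction $E(\theta)$ made of nonresonant harmonics is therefore $\pi$-periodic, while $p'$ changes sign under $\theta\mapsto\theta+\pi$. Freeze the slowly varying factor $c=-s'/4\pi>0$ and let $B=cp'+E$. At two consecutive zeros of $p$ the values of $Bp'$ are $cp'^2+Ep'$ and $cp'^2-Ep'$, so at one of them $Bp'\ge cp'^2$ and nothing has been gained.

\subsection*{Two waves.} Take two resonant frequencies $\eta_1,\eta_2$ and $p=b_1\cos(2\pi\eta_1x)+b_2\cos(2\pi\eta_2x)$. When $\eta_1\eta_2$ is irrational, all mixed frequencies $m\eta_1+n\eta_2$ with $mn\ne0$ are nonresonant, and this leaves enough freedom to arrange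
\begin{equation}\label{eq:goal}
A=sp+O(ws),\qquad B=-\sigma p'+O(wsp^4)+O(w^5s),
\end{equation}
where $\sigma>0$ on $(0,\infty)$ is a second envelope, at most of order $sw^2/x$ but larger than $w^5s$. Where $|p|\gg w$, this gives $|B/A|=O(w)$. Where $|p|=O(w)$, both error terms in $B$ are $O(w^5s)$, and the term $-\sigma p'$ dictates the sign. Section~\ref{sec:trig} supplies the algebra behind \eqref{eq:goal}, Section~\ref{sec:env} the envelopes and the meaning of ``each derivative costs $w$'', and Section~\ref{sec:constr} combines them.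

\section{Trigonometric polynomials with prescribed resonant part}\label{sec:trig}

Fix the two smallest positive solutions of $\eta^2\in\frac54+2\mathbb Z$ with $\eta^2\ge\frac54$, and two amplitudes:
\[
\eta_1=\tfrac{\sqrt5}2,\quad\eta_2=\tfrac{\sqrt{13}}2,\quad b_1=\tfrac12,\quad b_2=1,\qquad\ell(\eta_1)=0,\quad\ell(\eta_2)=-\pi .
\]
For $\nu=(m,n)\in\mathbb Z^2$ let $\zeta_\nu=m\eta_1+n\eta_2$.

\begin{lemma}\label{lem:res}
The frequency $\zeta_\nu$ is resonant if and only if $\nu$ belongs to
\[
\mathcal R=\{(m,0):m\text{ odd}\}\cup\{(0,n):n\text{ odd}\}.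
\]
\end{lemma}

\begin{proof}
We have $\zeta_\nu^2=\frac14(5m^2+13n^2)+\frac{\sqrt{65}}2mn$. If $mn\ne0$ this is irrational, so $\zeta_\nu$ is not resonant. If $n=0$, resonance means $5(m^2-1)\in8\mathbb Z$. If $m=0$, it means $13n^2-5\in8\mathbb Z$, which is $5(n^2-1)\in8\mathbb Z$. Finally $8$ divides $j^2-1$ exactly when $j$ is odd.
\end{proof}

A \emph{trigonometric polynomial} is a finite sum $S(\theta)=\sum_{\nu\in\mathbb Z^2}S_\nu e^{i\nu\cdot\theta}$, $\theta=(\theta_1,\theta_2)\in\mathbb R^2$. Its \emph{resonant part} is $S_{\mathcal R}=\sum_{\nu\in\mathcal R}S_\nu e^{i\nu\cdot\theta}$. Along the line $\theta(x)=(2\pi\eta_1x,2\pi\eta_2x)$ we have $e^{i\nu\cdot\theta(x)}=e^{2\pi i\zeta_\nu x}$. Let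
\[
P=b_1\cos\theta_1+b_2\cos\theta_2,\qquad\dot P=-2\pi(\eta_1b_1\sin\theta_1+\eta_2b_2\sin\theta_2),\qquad p(x)=P(\theta(x)),
\]
so that $p'(x)=\dot P(\theta(x))$. The quadratic model of Section~\ref{sec:idea} needs $|p'|$ bounded below near the zeros of $p$, and this is the reason for unequal amplitudes; with $b_1=b_2$, both $P$ and $\dot P$ would vanish at $(0,\pi)$. With our choice, $|P|\le\frac1{10}$ implies $|\cos\theta_2|\le0.6$, hence $|\sin\theta_2|\ge0.8$ and $|\dot P|\ge2\pi(0.8\,\eta_2-\frac12\eta_1)\ge5$. Also $2\pi(\frac12\eta_1+\eta_2)\le15$. Thus for all real $x$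
\begin{equation}\label{eq:p}
|p|\le\tfrac32,\qquad|p'|\le15,\qquad\text{and}\qquad|p'|\ge5\ \text{ wherever }\ |p|\le\tfrac1{10}.
\end{equation}

The resonant part of $B$ will be forced on us, and its nonresonant part is free. We want the sum to be divisible by $P^4$. We also want it to vanish at $\theta=0$, which will make $F(0)$ very small. So let
\[
\Phi=P^4N,\qquad N=2-\cos\theta_1-\cos\theta_2 .
\]
The polynomial $\Phi$ is even, has real coefficients, and satisfies $\Phi(0)=0$ and $|\Phi|\le4P^4$.

\begin{lemma}\label{lem:onto}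
For every trigonometric polynomial $U$ with real coefficients and frequencies in $\mathcal R$ there is a trigonometric polynomial $Q$ with real coefficients such that $(\Phi Q)_{\mathcal R}=U$.
\end{lemma}

\begin{proof}
The map $Q\mapsto(\Phi Q)_{\mathcal R}$ is linear, with values in the space of finitely supported real families on $\mathcal R$. Suppose it is not onto. A proper subspace of a vector space is annihilated by a nonzero linear functional, and a functional on finitely supported families is pairing with an arbitrary family. So there is a nonzero real family $(\beta_\nu)_{\nu\in\mathcal R}$ that annihilates the image; testing with $Q=e^{i\mu\cdot\theta}$ gives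
\begin{equation}\label{eq:beta}
\sum_{\nu\in\mathcal R}\beta_\nu\Phi_{\nu-\mu}=0\qquad(\mu\in\mathbb Z^2).
\end{equation}
The coefficients of $\Phi$ are supported in the diamond $|m|+|n|\le5$. The vertex $(0,-5)$ arises only when each of the five factors contributes $e^{-i\theta_2}$, so $\Phi_{(0,-5)}=-\frac12(\frac{b_2}2)^4\ne0$, and in the same way $\Phi_{(-5,0)}=-\frac12(\frac{b_1}2)^4\neq0$.

Take $\mu=(k,5)$ with $k$ odd and $|k|>5$; the diamond centered at $\mu$ touches the two axes only at its lowest vertex. Indeed, for $\nu=(m,0)$ the coefficient $\Phi_{(m-k,-5)}$ is nonzero only if $m=k$, and for $\nu=(0,n)$ we have $\Phi_{(-k,n-5)}=0$. So \eqref{eq:beta} reads $\beta_{(k,0)}\Phi_{(0,-5)}=0$. The choice $\mu=(5,k)$ gives $\beta_{(0,k)}\Phi_{(-5,0)}=0$. Hence $\beta$ is finitely supported, and the left side of \eqref{eq:beta} is the coefficient of $e^{-i\mu\cdot\theta}$ in the product $\Phi\cdot\sum_\nu\beta_\nu e^{-i\nu\cdot\theta}$, which therefore vanishes identically. The zero set of the nonzero real-analytic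 function $\Phi$ has empty interior, so the second factor vanishes and $\beta=0$, a contradiction.
\end{proof}

We apply the lemma three times. For $\alpha=1,2$ choose $Z_\alpha=\Phi Q_\alpha$ with real coefficients and $(Z_\alpha)_{\mathcal R}=e^{i\theta_\alpha}$; this completes a resonant wave to a function that vanishes where $P$ does. Next, $i\dot P$ has real coefficients and frequencies in $\mathcal R$, so there is $Q_0$ with purely imaginary coefficients and $(\Phi Q_0)_{\mathcal R}=\dot P$. Since $\Phi$ is even, $\dot P$ is odd and $\mathcal R=-\mathcal R$, the polynomial $-Q_0(-\theta)$ has the same property, so we may replace $Q_0$ by its odd part. Its coefficients then satisfy $(Q_0)_{-\nu}=-(Q_0)_\nu=\overline{(Q_0)_\nu}$, so $Q_0$ is real-valued. Put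
\[
Y=-\dot P+\Phi Q_0 .
\]
This real-valued polynomial has purely imaginary coefficients and no resonant part, and it imitates $-\dot P$ near the zeros of $P$. In summary, there are a finite set $\Lambda\subset\mathbb Z^2\setminus\mathcal R$, real numbers $z_{\alpha,\nu}$ and purely imaginary numbers $y_\nu$ such that
\begin{equation}\label{eq:ZY}
Z_\alpha=e^{i\theta_\alpha}+\sum_{\nu\in\Lambda}z_{\alpha,\nu}e^{i\nu\cdot\theta},\qquad Y=\sum_{\nu\in\Lambda}y_\nu e^{i\nu\cdot\theta},
\end{equation}
and, for some absolute constant $C$,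
\begin{equation}\label{eq:ZYbound}
|Z_\alpha|\le CP^4,\qquad|Y+\dot P|\le CP^4,\qquad Z_\alpha(0)=0 .
\end{equation}
These objects are fixed once and for all.

\section{Envelopes}\label{sec:env}

We need an envelope that decays faster than every power, at a rate $w(x)$ for which $xw(x)$ grows as slowly as we please, and with estimates that do not depend on how slowly. A product of factors $(1+x^2/T_j^2)^{-1}$ does this: the $j$th factor is almost constant for $|x|\ll T_j$ and contributes two powers of decay for $|x|\gg T_j$.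

Call a sequence $T=(T_j)_{j\ge1}$ \emph{admissible} if it is nondecreasing, $T_1\ge1000$, and $\sum_jT_j^{-1/10}\le1$. For admissible $T$ put
\[
s(z)=\prod_{j\ge1}\Big(1+\frac{z^2}{T_j^2}\Big)^{-1},\qquad\sigma(z)=\frac{z\,s(z)}{(T_1^2+z^2)^2},
\]
\[
w(x)=\sum_{j\ge1}\frac1{T_j+|x|},\qquad v(x)=\frac1{T_1+|x|},\qquad\kappa=w(0).
\]
On $\mathbb R$, $s$ is even with $0<s\le1$, and $\sigma$ is real and odd, as it must be if $\sigma p'$ is to be even. From here on, $C$, $C_0$, $C_l$ denote constants that do not depend on $T$.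

\begin{lemma}\label{lem:weights}
For real $x,u$,
\begin{gather}
v\le w\le v^{9/10},\qquad w\le\kappa\le T_1^{-9/10}\le\tfrac1{500},\qquad w^5\le T_1^{-1/2}v^4,\label{eq:vw}\\
s(x-u)\le e^{2\kappa|u|}s(x),\qquad w(x-u)\le(1+|u|/T_1)\,w(x),\label{eq:shift}
\end{gather}
and for $x>0$,
\begin{equation}\label{eq:sigma}
x\,s\,v^4\le\sigma\le2sw^2/x .
\end{equation}
\end{lemma}

\begin{proof}
Summing $(T_j+|x|)^{-1}\le(T_1+|x|)^{-9/10}T_j^{-1/10}$ gives $w\le v^{9/10}$. The bounds on $\kappa$ follow at $x=0$, and $w^5\le v^{1/2}v^4\le T_1^{-1/2}v^4$. For \eqref{eq:shift} write $s(x)=\prod_jT_j^2/|T_j+ix|^2$ and use $|T_j+ix|\le|T_j+i(x-u)|(1+|u|/T_j)$ and $T_j+|x|\le(T_j+|x-u|)(1+|u|/T_j)$. For \eqref{eq:sigma} use $\frac12(T_1+x)^2\le T_1^2+x^2\le(T_1+x)^2$ and $x/(T_1^2+x^2)\le1/x$.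
\end{proof}

The last inequality in \eqref{eq:vw} is the only use of the exponent $\frac1{10}$. Together with \eqref{eq:sigma} it shows that $w^5s\le T_1^{-1/2}\sigma$ for $x\ge1$, which is why errors of order five suffice in \eqref{eq:goal}.

The operators $\sin(\lambda+V_\zeta)$ are not local: they involve convolution with a kernel of constant modulus. To show that they preserve pointwise bounds by $w^ns$ we must beat the factor $e^{2\kappa|u|}$ in \eqref{eq:shift}, and we do so by moving the contour of integration. This requires holomorphy in a strip.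

\begin{definition}
For an integer $n\ge0$ and $\varrho>0$, let $\mathcal E^n_\varrho$ be the set of families $g=(g_T)$, indexed by the admissible sequences, of functions holomorphic in the strip $|\operatorname{Im}z|<\varrho$ such that for each $l\ge0$ there is $C_l$, independent of $T$, with
\[
|g_T^{(l)}(z)|\le C_l\,w(x)^{n+l}s(x),\qquad x=\operatorname{Re}z .
\]
We omit the index $T$.
\end{definition}

The set $\mathcal E^n_\varrho$ is a complex vector space. Since $w\le1$, we have $\mathcal E^{n+1}_{\varrho}\subset\mathcal E^n_{\varrho'}$ for $\varrho'\le\varrho$, and $\frac d{dx}$ and $V_\zeta$ map $\mathcal E^n_\varrho$ to $\mathcal E^{n+1}_\varrho$. Since $s(x)\le\prod_{j\le J}(T_j/|x|)^2$ for every $J$, each member of such a family is a Schwartz function on $\mathbb R$.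

\begin{lemma}\label{lem:s}
$s\in\mathcal E^0_{10}$ and $\sigma\in\mathcal E^3_{10}$.
\end{lemma}

\begin{proof}
The product $\prod_j(1+z^2/T_j^2)$ is entire and vanishes only at the points $\pm iT_j$. Let $x\in\mathbb R$ and $|z'-x|\le\frac1{4w(x)}$. Since $w(x)\ge(T_j+|x|)^{-1}$, the numbers $q_j=\sqrt2\,|z'-x|/(T_j+|x|)$ are at most $\frac12$, and $\sum_jq_j=\sqrt2\,|z'-x|\,w(x)\le\frac{\sqrt2}4$. From $|T_j\pm ix|\ge(T_j+|x|)/\sqrt2$ we get
\[
|T_j\pm iz'|\ge(1-q_j)|T_j\pm ix|\ge e^{-2q_j}|T_j\pm ix| .
\]
So $s$ is holomorphic near this closed disc and $|s(z')|\le e^{4\sum_jq_j}s(x)\le e^{\sqrt2}s(x)$ on it. If $\operatorname{Re}z=x$ and $|\operatorname{Im}z|<10\le\frac1{8w(x)}$, the circle of radius $\frac1{8w(x)}$ about $z$ lies in the disc, and Cauchy's estimate gives $|s^{(l)}(z)|\le l!\,(8w(x))^le^{\sqrt2}s(x)$.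

On the same disc $|z'|\le2(T_1+|x|)$ and $|T_1^2+z'^2|\ge\frac14|T_1+ix|^2\ge\frac18(T_1+|x|)^2$, so $|\sigma(z')|\le128\,v(x)^3e^{\sqrt2}s(x)\le Cw(x)^3s(x)$. Cauchy's estimate on the same circle finishes the proof.
\end{proof}

\begin{lemma}\label{lem:prop}
Fix $\zeta\in\mathbb R$, $\varrho>1$ and $g\in\mathcal E^n_\varrho$.
\begin{itemize}
\item[(a)] For $t\in[-1,1]$, $e^{itV_\zeta}g\in\mathcal E^n_{\varrho-1}$, with constants $C_l$ independent of $t$.
\item[(b)] Let $\phi$ be continuous on $[0,1]$. The multiplier whose symbol is the integral over $t\in[0,1]$ of $\phi(t)$ times the symbol of $e^{\pm itV_\zeta}$ maps $g$ into $\mathcal E^n_{\varrho-1}$.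
\end{itemize}
In particular, for fixed real $\lambda$ and $\varphi\in\{\sin,\cos\}$, both $\varphi(\lambda+V_\zeta)g$ and $\int_0^1\phi(t)\varphi(\lambda+tV_\zeta)g\,dt$ belong to $\mathcal E^n_{\varrho-1}$.
\end{lemma}

\begin{proof}
(a) We have $(e^{itV_\zeta}g)(z)=(W_tg)(z-t\zeta/2)$, where $W_t$ has symbol $e^{-i\pi t\xi^2/2}$. By \eqref{eq:shift}, a real shift by at most $|\zeta|/2$ changes only the constants, so it suffices to treat $W_t$. The case $t=0$ is trivial. The map $g\mapsto g^*$, $g^*(z)=\overline{g(\bar z)}$, preserves $\mathcal E^n_\varrho$, and $W_{-t}g=(W_tg^*)^*$ by (F1), so let $0<t\le1$. By (F4), for real $z$,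
\begin{equation}\label{eq:kernel}
W_tg(z)=e^{-i\pi/4}(2/t)^{1/2}\int_{\mathbb R}e^{2\pi iy^2/t}g(z-y)\,dy .
\end{equation}
Let $\mu(u)=\operatorname{sgn}(u)\min(|u|,1)$, and let $\Gamma$ be the contour $y=u+i\mu(u)$, $u\in\mathbb R$. At a point $y=u+ih\mu(u)$ with $0\le h\le1$ we have $|e^{2\pi iy^2/t}|=e^{-4\pi hu\mu(u)/t}\le1$. For real $z$ the integrand is holomorphic in $|\operatorname{Im}y|<\varrho$. Join $\mathbb R$ to $\Gamma$ by vertical segments of length $1$ at $u=\pm M$; on them the integrand tends to $0$ as $M\to\infty$, because $g$ decays. By Cauchy's theorem we may replace $\mathbb R$ by $\Gamma$ in \eqref{eq:kernel}.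

Now let $|\operatorname{Im}z|<\varrho-1$, $x=\operatorname{Re}z$ and $y\in\Gamma$. Then $|\operatorname{Im}(z-y)|<\varrho$, $|dy/du|\le\sqrt2$, and \eqref{eq:shift} gives $|g(z-y)|\le C(1+|u|)^ne^{|u|}w(x)^ns(x)$. The part of the kernel with $|u|\le1$ has bounded mass,
\[
(2/t)^{1/2}\int_{|u|\le1}e^{-4\pi u^2/t}\,du\le(2/t)^{1/2}(t/4)^{1/2}\le1 ,
\]
and for $|u|\ge1$ the inequality $4\pi|u|/t\ge2\pi/t+2\pi|u|$ gives $(2/t)^{1/2}e^{-4\pi|u|/t}\le Ce^{-2\pi|u|}$. Since $(1+|u|)^ne^{|u|}e^{-2\pi|u|}$ is integrable, the integral over $\Gamma$ converges locally uniformly in $z$, defines the holomorphic extension of $W_tg$ to the smaller strip, and satisfies $|W_tg(z)|\le Cw(x)^ns(x)$ with $C$ independent of $t$ and $T$. Finally $(W_tg)^{(l)}=W_t(g^{(l)})$ on $\mathbb R$, hence on the strip, and $g^{(l)}\in\mathcal E^{n+l}_\varrho$.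

(b) Fix $T$ and write $G_t=e^{itV_\zeta}g$. As $t'\to t$, $\widehat{G_{t'}}\to\widehat{G_t}$ in $L^1$ by dominated convergence, so $G_{t'}\to G_t$ uniformly on $\mathbb R$. By (a) the functions $G_t$ are uniformly bounded on the strip. Vitali's theorem (a locally bounded sequence of holomorphic functions on a domain that converges on a set with an accumulation point in the domain converges locally uniformly) shows that $G_{t'}\to G_t$ locally uniformly on the strip. So $G_t(z)$ is jointly continuous in $(t,z)$, and $\int_0^1\phi(t)G_{\pm t}(z)\,dt$ is holomorphic by the theorems of Morera and Fubini. Cauchy's integral formula lets us differentiate under the integral, so the bounds of (a) carry over. On $\mathbb R$, Fubini's theorem applied to the Fourier inversion formula identifies the integral with the stated multiplier. The last assertion follows by writing $\sin$ and $\cos$ in terms of exponentials.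
\end{proof}

At a nonresonant frequency we must solve $-\sin(\ell(\zeta)+V_\zeta)r=g$. The symbol has zeros, so we cannot divide by it. But $V_\zeta$ gains a factor $w$, so a truncated Taylor series of the inverse solves the equation up to an error of order five.

\begin{lemma}\label{lem:inverse}
Let $\zeta$ be nonresonant, $\lambda=\ell(\zeta)$, and let $\chi_\zeta$ be the Taylor polynomial of degree $3$ of $y\mapsto1/\sin(\lambda+y)$ at $y=0$; it has real coefficients. If $g\in\mathcal E^1_9$, then $r=-\chi_\zeta(V_\zeta)g\in\mathcal E^1_9$ and $-\sin(\lambda+V_\zeta)r-g\in\mathcal E^5_8$.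
\end{lemma}

\begin{proof}
The first claim holds because $V_\zeta$ preserves $\mathcal E^1_9$. Let $S$ be the Taylor polynomial of degree $3$ of $\sin(\lambda+y)$ at $0$. Taylor's formula, with $\sin^{(4)}=\sin$, gives for real $y$
\[
\sin(\lambda+y)=S(y)+y^4\int_0^1\frac{(1-t)^3}6\sin(\lambda+ty)\,dt ,
\]
and $S(y)\chi_\zeta(y)=1+c_4y^4+c_5y^5+c_6y^6$ for some constants $c_j$. Multiply by $\chi_\zeta(y)$ and substitute the symbol of $V=V_\zeta$ for $y$:
\[
-\sin(\lambda+V)r-g=\sum_{j=4}^6c_jV^jg+\int_0^1\frac{(1-t)^3}6\sin(\lambda+tV)\,V^4\chi_\zeta(V)g\,dt .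
\]
The sum and $V^4\chi_\zeta(V)g$ lie in $\mathcal E^5_9$, and the integral lies in $\mathcal E^5_8$ by Lemma~\ref{lem:prop}.
\end{proof}

\section{Construction of the function}\label{sec:constr}

\begin{proposition}\label{prop:f}
There is a constant $C_0$ such that for every admissible $T$ there are real even Schwartz functions $A,B,H$ with the following properties. The function
\[
f=A\sin(\pi x^2)+B\cos(\pi x^2)+H
\]
satisfies $\widehat f=f$ and $f(0)=0$, and for $x\ge0$
\begin{gather}
|A-sp|\le C_0ws,\qquad|A'-sp'|\le C_0ws,\label{eq:A}\\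
|B+\sigma p'|\le C_0\big(wsp^4+w^5s\big),\qquad|H|\le C_0T_1^{-1/2}sv^4.\label{eq:B}
\end{gather}
Moreover there is a constant $T_0$ such that $f\not\equiv0$ whenever $T_1\ge T_0$.
\end{proposition}

\begin{proof}
Throughout, $\theta=\theta(x)$ and $V_\alpha=V_{\eta_\alpha}$ for $\alpha=1,2$. We build $R=R_1+R_2+R_3$ and apply Lemma~\ref{lem:dual}.

\emph{Resonant waves.} Let $R_1=b_1s\cos\theta_1$ and $R_2=-b_2s\cos\theta_2$. The sign of $R_2$ compensates $\ell(\eta_2)=-\pi$: since $\cos(y-\pi)=-\cos y$ and $\sin(y-\pi)=-\sin y$, (F1) and \eqref{eq:mod} give for both values of $\alpha$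
\[
(\cos L)R_\alpha=\operatorname{Re}\big(b_\alpha e^{i\theta_\alpha}(\cos V_\alpha)s\big),\qquad-(\sin L)R_\alpha=\operatorname{Re}\big(\gamma_\alpha e^{i\theta_\alpha}\big),\qquad\gamma_\alpha=-b_\alpha(\sin V_\alpha)s .
\]
From $\sin y=\int_0^1y\cos(ty)\,dt$ and $\cos y-1=-\int_0^1y\sin(ty)\,dt$, from $V_\alpha s\in\mathcal E^1_{10}$, and from Lemma~\ref{lem:prop}, we get $\gamma_\alpha\in\mathcal E^1_9$ and $(\cos V_\alpha)s-s\in\mathcal E^1_9$.

\emph{Nonresonant corrections.} We want $R_3$ to complete each $\gamma_\alpha e^{i\theta_\alpha}$ to $\gamma_\alpha Z_\alpha$ and to add $\sigma Y$. By \eqref{eq:ZY} the required amplitude at frequency $\zeta_\nu$, $\nu\in\Lambda$, is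
\[
g_\nu=z_{1,\nu}\gamma_1+z_{2,\nu}\gamma_2+y_\nu\sigma\in\mathcal E^1_9 .
\]
Each $\zeta_\nu$ is nonresonant by Lemma~\ref{lem:res}. Let $r_\nu=-\chi_{\zeta_\nu}(V_{\zeta_\nu})g_\nu$ and $R_3=\operatorname{Re}\sum_{\nu\in\Lambda}r_\nu e^{i\nu\cdot\theta}$. By Lemma~\ref{lem:inverse}, $r_\nu\in\mathcal E^1_9$ and $-\sin(\ell(\zeta_\nu)+V_{\zeta_\nu})r_\nu=g_\nu+\rho_\nu$ with $\rho_\nu\in\mathcal E^5_8$.

\emph{Parity.} The function $s$ is Hermitian, being real and even, and $y_\nu\sigma$ is Hermitian, being purely imaginary and odd. The numbers $z_{\alpha,\nu}$ and the symbols of $\sin V_\alpha$ and $\chi_{\zeta_\nu}(V_{\zeta_\nu})$ are real, so $\gamma_\alpha$, $g_\nu$, $r_\nu$ are Hermitian and $R_3$ is even by (F2). This is where the reality conditions in \eqref{eq:ZY} are used. Thus $R$ is real, even and Schwartz. Let $A,B,F$ be as in Lemma~\ref{lem:dual}.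

\emph{Estimates for $A$.} By (F1) and \eqref{eq:mod},
\[
A-sp=\operatorname{Re}\sum_{\alpha=1}^2b_\alpha e^{i\theta_\alpha}\big((\cos V_\alpha)s-s\big)+\operatorname{Re}\sum_{\nu\in\Lambda}e^{i\nu\cdot\theta}\cos\big(\ell(\zeta_\nu)+V_{\zeta_\nu}\big)r_\nu .
\]
Each term has the form $ge^{2\pi i\zeta x}$ with $g\in\mathcal E^1_8$, so it and its derivative $(g'+2\pi i\zeta g)e^{2\pi i\zeta x}$ are bounded by $Cws$. Since $A'-sp'=(A-sp)'+s'p$ and $|s'|\le Cws$, \eqref{eq:A} follows.

\emph{Estimate for $B$.} By \eqref{eq:ZY}, $\sum_\Lambda g_\nu e^{i\nu\cdot\theta}=\sum_\alpha\gamma_\alpha(Z_\alpha-e^{i\theta_\alpha})+\sigma Y$, and $\sigma Y$ is real. Hence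
\begin{equation}\label{eq:Bform}
B=\operatorname{Re}(\gamma_1Z_1)+\operatorname{Re}(\gamma_2Z_2)+\sigma Y+\rho,\qquad\rho=\operatorname{Re}\sum_{\nu\in\Lambda}\rho_\nu e^{i\nu\cdot\theta},\qquad|\rho|\le Cw^5s .
\end{equation}
With \eqref{eq:ZYbound}, $|\gamma_\alpha|\le Cws$ and $|\sigma|\le Cw^3s\le Cws$, this gives the first bound in \eqref{eq:B}.

\emph{The value at $0$.} The node $0$ may not move, so $F(0)=B(0)$ has to be removed exactly, by a self-dual function that is too small to disturb the sign of $-\sigma p'$ at the other nodes. Since $Z_\alpha(0)=0$ and $\sigma(0)=0$, \eqref{eq:Bform} gives $|F(0)|=|\rho(0)|\le C\kappa^5\le CT_1^{-9/2}$; the factor $N$ in $\Phi$ serves only this bound. Let $H(x)=-F(0)e^{-\pi x^2}$ and $f=F+H$. The Gaussian $e^{-\pi x^2}$ is its own Fourier transform, so $\widehat f=f$, and $f(0)=0$. For $x\ge0$, \eqref{eq:shift} with $u=x$ gives $s(x)\ge e^{-2\kappa x}\ge e^{-x}$, and $v(x)^4\ge T_1^{-4}e^{-4x/T_1}\ge T_1^{-4}e^{-x}$. Since $\pi x^2-2x\ge-1/\pi$, we get $e^{-\pi x^2}\le e^{1/\pi}e^{-2x}\le e^{1/\pi}T_1^4sv^4$,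 and the bound on $H$ follows.

\emph{Nonvanishing.} Let $x_0=\frac1{10}$. Then $p(x_0)=\frac12\cos\frac{\sqrt5\pi}{10}+\cos\frac{\sqrt{13}\pi}{10}>0$, both angles being less than $\frac\pi2$, and $s(x_0)\ge e^{-x_0}\ge\frac12$. By \eqref{eq:A}, \eqref{eq:B}, \eqref{eq:p} and $\sigma(x_0)\le20\kappa^2$, we have $|f(x_0)-s(x_0)p(x_0)\sin\frac\pi{100}|\le C\kappa\le CT_1^{-9/10}$; here $|H|\le C_0v\le C_0\kappa$. So $f(x_0)>0$ once $T_1$ exceeds a constant $T_0$.
\end{proof}

\section{A zero near each node}\label{sec:zeros}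

\begin{proposition}\label{prop:zeros}
There are constants $K$ and $T_*$, independent of $T$, such that if $T_1\ge T_*$, then for every $k\ge1$ we have $\tau_k:=Kw(\sqrt k)\le\frac14$, and there is $t_k$ with $|t_k|\le\tau_k$ and $f(\sqrt{k+t_k})=0$.
\end{proposition}

\begin{proof}
Let $K=2000+160\,C_0$, and let $T_*$ be so large that $T_1\ge T_*$ implies
\begin{equation}\label{eq:Tstar}
45K\,T_1^{-9/10}\le\tfrac1{10},\qquad C_0\big((90K)^4+2\big)T_1^{-1/2}\le1 .
\end{equation}
By \eqref{eq:vw}, the first condition gives $\tau_k\le\frac14$ and $C_0w\le1$. Fix $k$, write $\tau=\tau_k$, and let a subscript $k$ denote evaluation at $\sqrt k$. The \emph{window} is the set of $x=\sqrt{k+t}$ with $|t|\le\tau$. On it $|x-\sqrt k|=|t|/(x+\sqrt k)\le\tau\le\frac14$, so by \eqref{eq:shift} the quantities $s(x)$, $w(x)$, $x$ are within a factor $2$ of $s_k$, $w_k$, $\sqrt k$, and by \eqref{eq:p}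
\begin{equation}\label{eq:pvar}
|p(x)-p_k|\le15Kw_k .
\end{equation}
Since $\sin(\pi x^2)=(-1)^k\sin\pi t$ and $\cos(\pi x^2)=(-1)^k\cos\pi t$,
\[
\psi(t):=(-1)^kf(\sqrt{k+t})=A(x)\sin\pi t+E(t),\qquad E(t)=B(x)\cos\pi t+(-1)^kH(x).
\]
We use $\sin\pi\tau\ge2\tau$, valid for $0\le\tau\le\frac12$.

\emph{Case I: $|p_k|\ge30Kw_k$.} Here the term $A\sin\pi t$ dominates at both ends of the window. By \eqref{eq:pvar}, $p$ has the sign of $p_k$ and $\frac12|p_k|\le|p|\le\frac32|p_k|$. By \eqref{eq:A}, $|A-sp|\le2C_0w_ks\le\frac14|p_k|s$. So $A$ has the sign of $p_k$ on the window and $|A|\ge\frac14s|p_k|\ge\frac18s_k|p_k|$. To bound $E$, note that $\sigma\le4sw^2$ by \eqref{eq:sigma} and $x\ge\frac12$, that $p^4\le(\frac32)^3|p|\le6|p_k|$, that $w^5$ and $v^4$ are at most $w^2$, and that $w_k\le|p_k|$. Then \eqref{eq:B} gives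
\[
|E|\le15\sigma+C_0(wsp^4+w^5s)+|H|\le(60+2C_0)sw^2+6C_0\,sw|p_k|\le(480+40C_0)\,s_kw_k|p_k| .
\]
At $t=\pm\tau$ we have $|A\sin\pi t|\ge\frac18s_k|p_k|\cdot2Kw_k=(500+40C_0)s_kw_k|p_k|>|E|$, as $p_k\ne0$. So $\psi(\tau)$ and $\psi(-\tau)$ have opposite signs, and $\psi$ has a zero between them.

\emph{Case II: $|p_k|<30Kw_k$.} Here we carry out the argument of the quadratic model. By \eqref{eq:pvar} and \eqref{eq:Tstar}, $|p|\le45Kw_k\le\frac1{10}$ on the window, so by \eqref{eq:p} $|p'|\ge5$ there, with constant sign. Replacing $f,A,B,H,p$ by their negatives preserves \eqref{eq:A}, \eqref{eq:B} and the zeros of $\psi$, so we may assume $p'\ge5$. Then \eqref{eq:A} gives $A'\ge(5-C_0w)s\ge4s\ge2s_k$ on the window. Since $|p|\le90Kw(x)$, the bounds \eqref{eq:B}, \eqref{eq:vw} and \eqref{eq:Tstar} give on the window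
\begin{equation}\label{eq:err}
|B+\sigma p'|+|H|\le C_0\big((90K)^4+1\big)w^5s+C_0T_1^{-1/2}sv^4\le sv^4 .
\end{equation}

At $t=0$, \eqref{eq:sigma} gives $\sigma_k\ge s_kv_k^4$, so $\psi(0)=E(0)\le-5\sigma_k+s_kv_k^4<0$. At $t=\pm\tau$, we use $v^4\le w^2v\le w^2/x$, the upper bound in \eqref{eq:sigma}, and \eqref{eq:err}:
\[
|E(\pm\tau)|\le15\sigma+sv^4\le31\,\frac{sw^2}x\le31\cdot2\cdot4\cdot2\,\frac{s_kw_k^2}{\sqrt k}\le500\,\frac{s_kw_k^2}{\sqrt k}.
\]
Suppose $\psi$ has no zero in $[-\tau,\tau]$. Then $\psi<0$ there, and adding $\psi(\tau)<0$ and $\psi(-\tau)<0$ gives, with $x_\pm=\sqrt{k\pm\tau}$,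
\[
\big(A(x_+)-A(x_-)\big)\sin\pi\tau<|E(\tau)|+|E(-\tau)|\le1000\,\frac{s_kw_k^2}{\sqrt k}.
\]
By concavity of the square root $x_++x_-\le2\sqrt k$, so $x_+-x_-=2\tau/(x_++x_-)\ge\tau/\sqrt k$. The left side is therefore at least $2s_k\cdot\frac\tau{\sqrt k}\cdot2\tau=4K^2s_kw_k^2/\sqrt k$, and $4K^2>1000$. This is a contradiction.
\end{proof}

\section{Choice of the envelope and proof of Theorem~\ref{thm:main}}\label{sec:end}

Because $K$, $T_*$ and $T_0$ do not depend on $T$, we may now choose $T$ in terms of them and of $(\Omega_k)$. The quantity $\sqrt k\,w(\sqrt k)$ roughly counts the $T_j$ below $\sqrt k$, so we let the $j$th factor of $s$ switch on only after $\Omega_k$ has passed $K(j+1)$ for good.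

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Omega'_k=\inf_{l\ge k}\Omega_l$. Since the $\Omega_k$ are positive and tend to infinity, $(\Omega'_k)$ is positive, nondecreasing and unbounded. Choose integers $1\le k_1<k_2<\cdots$ with $\Omega'_{k_j}\ge K(j+1)$, let $c=\min(1,\Omega'_1/K)$, and choose a nondecreasing sequence $T$ with
\[
T_j\ge\max\big(T_*,\ T_0,\ 1000,\ 2^{10j},\ 2^j\sqrt{k_j}/c\big).
\]
Then $\sum_jT_j^{-1/10}\le\sum_j2^{-j}=1$, so $T$ is admissible. Fix $k\ge1$ and let $J$ be the number of $j$ with $k_j\le k$. For $j>J$ we have $k_j>k$, hence $\sqrt k/T_j\le c2^{-j}$, and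
\[
K\sqrt k\,w(\sqrt k)\le K\sum_j\min\Big(1,\frac{\sqrt k}{T_j}\Big)\le K\Big(J+c\sum_{j>J}2^{-j}\Big)\le K(J+c).
\]
If $J\ge1$, then $K(J+c)\le K(J+1)\le\Omega'_{k_J}\le\Omega'_k$. If $J=0$, then $Kc\le\Omega'_1\le\Omega'_k$. In both cases $Kw(\sqrt k)\le\Omega_kk^{-1/2}$.

Let $f$ be the function of Proposition~\ref{prop:f} for this $T$, and let $\varepsilon_k=t_k$ be given by Proposition~\ref{prop:zeros}. Then $f$ is real, even, Schwartz and not identically zero, $\widehat f=f$, $f(0)=0$, $f(\sqrt{k+\varepsilon_k})=0$, and $|\varepsilon_k|\le\tau_k\le\min(\frac14,\Omega_kk^{-1/2})$ for all $k\ge1$.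
\end{proof}

\begin{remark}
The hypothesis $\Omega_k\to\infty$ enters only in this last step, and the construction cannot do without it. Each $j$ with $T_j\le x$ contributes at least $\frac12$ to $xw(x)=\sum_jx/(T_j+x)$, so $\sqrt k\,\tau_k\to\infty$ for every admissible $T$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{RS}
Jo\~ao P. G. Ramos and Mateus Sousa, \emph{Perturbed interpolation formulae and applications}, arXiv:2005.10337 (2020).

\end{thebibliography}
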